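\title{A limit law and low moments for the coefficients of an exponential with random signs}

\begin{abstract}
Let $X(1),X(2),\dots$ be independent random signs and let $A(N)$ be the coefficient of $z^N$ in $\exp\big(\sum_{k\ge1}X(k)z^k/\sqrt k\big)$. We prove that $(\log N)^{1/4}A(N)$ converges in law to a Gaussian variable with a random variance, and that $\mathbb{E}|A(N)|^q\sim C_q(\log N)^{-q/4}$ for every $0<q<2$. Both statements also hold conditionally on the values of finitely many signs, and the asymptotic fails at $q=2$. The case $q=1$ proves a conjecture posed by Aggarwal, Subedi, Verreault, Zaman and Zheng. A martingale argument reduces the problem to the mean square of the truncated exponential on circles close to the unit circle; this mean square is compared with its Gaussian counterpart by a Lindeberg replacement, and the Gaussian case is treated by a truncated second moment argument.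
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the result}

Let $(X(k))_{k\ge1}$ be independent random variables, each uniform on $\{-1,1\}$, and define $(A(N))_{N\ge0}$ by the identity of formal power series
\begin{equation}\label{eq:defA}
\sum_{N\ge0}A(N)z^N=\exp\Big(\sum_{k\ge1}\frac{X(k)}{\sqrt k}z^k\Big).
\end{equation}
This is the $\pm1$ analogue of the sequence introduced by Hughes, Keating and O'Connell, who took the $X(k)$ to be independent standard complex Gaussians. Expanding the exponential writes $A(N)$ as a sum over the partitions of $N$,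
\[
A(N)=\sum_{m_1+2m_2+3m_3+\dots=N}\ \prod_{k\ge1}\frac1{m_k!}\Big(\frac{X(k)}{\sqrt k}\Big)^{m_k},
\]
and, since $X(k)^2=1$,
\[
A(1)=X(1),\qquad A(2)=\frac{X(2)}{\sqrt2}+\frac12,\qquad A(3)=\frac{X(3)}{\sqrt3}+\frac{X(1)X(2)}{\sqrt2}+\frac{X(1)}6 .
\]
How large is $A(N)$? For complex Gaussians the monomials $\prod_kX(k)^{m_k}$ are orthogonal with squared norm $\prod_km_k!$, so the second moment of the $N$th coefficient is $[z^N]\exp(\sum_kz^k/k)=[z^N](1-z)^{-1}=1$. For signs the second moment also stays bounded away from zero (Theorem~\ref{thm:main}(iii)). The first guess is therefore that $|A(N)|$ has order $1$. The following conjecture, posed in \cite{ASVZZ}, predicts instead a slow decay.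

\medskip
\noindent\textbf{Conjecture.} \emph{For every finite set $\mathcal{K}$ of positive integers and every $\epsilon:\mathcal{K}\to\{-1,1\}$ there is a constant $C(\epsilon)>0$ such that}
\begin{equation}\label{eq:conj}
\mathbb{E}\big[\,|A(N)|\ \big|\ X(k)=\epsilon(k)\text{ for all }k\in\mathcal{K}\,\big]\sim\frac{C(\epsilon)}{(\log N)^{1/4}}\qquad(N\to\infty).
\end{equation}

\medskip
The conditioning event has probability $2^{-|\mathcal{K}|}>0$, and $\mathcal{K}=\emptyset$ gives the unconditional statement. We prove the conjecture, together with a limit law and the asymptotics of all absolute moments of order less than $2$.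

Fix $\mathcal{K}$ and $\epsilon$. From now on $\mathbb{P}$ and $\mathbb{E}$ refer to the conditional law: $X(k)=\epsilon(k)$ for $k\in\mathcal{K}$, and the other $X(k)$ are independent uniform signs. For real $w\ge1$ let
\[
F_w(z)=\exp\Big(\sum_{k\le w}\frac{X(k)}{\sqrt k}z^k\Big)=\sum_{l\ge0}A_w(l)z^l,\qquad\mathcal{F}_w=\sigma\big(X(k):k\le w\big).
\]
The function $F_w$ is entire with real coefficients, and $A_w(l)=A(l)$ for $l\le w$. We write $\gamma$ for Euler's constant and $\mathcal{N}$ for a standard normal variable.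

\begin{theorem}\label{thm:main}
Let $\mathcal{K}$ be a finite set of positive integers, let $\epsilon:\mathcal{K}\to\{-1,1\}$, and let $\mathbb{P},\mathbb{E}$ be as above. As $w\to\infty$, the variables $\frac{\sqrt{\log w}}{w}\sum_{l\ge0}A_w(l)^2$ converge in law to a random variable $V=V_\epsilon\ge0$ with $\mathbb{P}(V>0)>0$ and $\mathbb{E}V^p<\infty$ for $0<p<1$. Moreover, as $N\to\infty$:
\begin{enumerate}
\item[(i)] $(\log N)^{1/4}A(N)\to(e^{-\gamma}V)^{1/2}\mathcal{N}$ in law, with $\mathcal{N}$ independent of $V$;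
\item[(ii)] for every $0<q<2$, $\ \mathbb{E}|A(N)|^q\sim C_q(\epsilon)(\log N)^{-q/4}$, where
\[
C_q(\epsilon)=e^{-\gamma q/2}\,\mathbb{E}|\mathcal{N}|^q\,\mathbb{E}V^{q/2}\in(0,\infty);
\]
\item[(iii)] the asymptotic fails at $q=2$: there is no constant $C\in(0,\infty)$ with $\mathbb{E}A(N)^2\sim C(\log N)^{-1/2}$; when $\mathcal{K}=\emptyset$, $\liminf_{N}\mathbb{E}A(N)^2\ge e^{-\gamma}$.
\end{enumerate}
In particular \eqref{eq:conj} holds with $C(\epsilon)=\sqrt{2/\pi}\,e^{-\gamma/2}\,\mathbb{E}\sqrt{V_\epsilon}\in(0,\infty)$.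
\end{theorem}

Some restriction on the set of fixed signs is needed: if all signs are fixed equal to $+1$, the quadratic term of the exponential alone gives $A(N)\ge\frac12\sum_{k=1}^{N-1}(k(N-k))^{-1/2}\ge1-1/N$.

\subsection{Why the exponent is $1/4$}\label{sec:heur}

The following heuristic is not used in the proofs, but the proofs follow it. By Parseval's identity, $\sum_lA_w(l)^2=\frac1\pi\int_0^\pi|F_w(e^{\mathrm{i}\theta})|^2d\theta$, so the average of $A(l)^2$ over $l\le w$ is controlled by $\frac1w\int_0^\pi e^{2H_n(\theta)}d\theta$, where $n=\log w$ and $H_t(\theta)=\sum_{k\le e^t}X(k)\cos(k\theta)/\sqrt k$. For fixed $\theta\in(0,\pi)$ the process $t\mapsto H_t(\theta)$ resembles a Brownian motion with variance $t/2$. For two angles at distance $e^{-a}$ the increments nearly coincide before time $a$ and are nearly uncorrelated afterwards, so at time $t$ there are about $e^t$ essentially different angles.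

A centered Gaussian $Y$ of variance $v$ has $\mathbb{E}e^{2Y}=e^{2v}$, and weighting by $e^{2Y}$ moves its mean to $2v$. Thus $\mathbb{E}e^{2H_n}\approx w$, and this mean comes from paths with $H_t\approx t$ for all $t\le n$. On the other hand $\mathbb{P}(H_t\ge t+x)$ is about $e^{-(t+x)^2/t}\le e^{-t-2x}$, so the expected number of angles with $H_t\ge t+x$ is at most about $e^{-2x}$. The two exponential rates balance exactly, and this is the sense in which the problem is critical. Taking $x=B+\log(2+t)$ and summing over integers $t$, we see that with probability $1-O(e^{-2B})$ every angle satisfies $H_t-t\le B+\log(2+t)$ for all $t$. Under the weighted law $H_t-t$ is a centered Brownian motion, and it stays below such a barrier up to time $n$ with probability of order $n^{-1/2}$. So $\int_0^\pi|F_w|^2$ is typically of size $w/\sqrt{\log w}$, smaller than its mean, and $A(N)^2$ is typically of size $(\log N)^{-1/2}$.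

\subsection{Outline and conventions}

Section~\ref{sec:second} proves part (iii). Section~\ref{sec:top} shows the mechanism behind part (i) on the frequencies $k>N/2$, where it is exact, and isolates the input that is needed, Proposition~\ref{prop:chaos}. Section~\ref{sec:reduction} deduces (i) and (ii) from that proposition. Sections~\ref{sec:lind}--\ref{sec:final} prove it: Section~\ref{sec:lind} replaces signs by Gaussians, Section~\ref{sec:BM} collects estimates for Brownian motion below a barrier, Sections~\ref{sec:field} and~\ref{sec:conv} treat moments and convergence in the Gaussian model, and Section~\ref{sec:final} returns to signs.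

The imaginary unit is $\mathrm{i}$, and $\|\cdot\|_q$ is the norm of $L^q(\mathbb{P})$. The letters $C,c$ denote positive constants that may change from line to line; they may depend on $\mathcal{K}$ and on the fixed parameters $p,q,\sigma,\sigma_0,\delta,f$ of the statement being proved, and any other dependence is shown by a subscript. We write $o_{\mathbb{P}}(1)$ for a quantity tending to $0$ in probability, and set $A_w(l)=0$ for $l<0$.

\section{The second moment}\label{sec:second}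

For $x=\pm1$ we have $e^{xu}=\cosh u+x\sinh u$. Put $u_j=z^j/\sqrt j$ and, for a finite set $S$ of positive integers,
\[
X_S=\prod_{j\in S}X(j),\qquad\Pi S=\prod_{j\in S}j,\qquad\Sigma S=\sum_{j\in S}j .
\]
The variables $X_S$ with $S\cap\mathcal{K}=\emptyset$ are orthonormal.

\begin{proof}[Proof of Theorem~\ref{thm:main}(iii)]
Let $\mathcal{K}=\emptyset$. Expanding $F_N=\prod_{j\le N}(\cosh u_j+X(j)\sinh u_j)$ gives $A(N)=\sum_{S\subset\{1,\dots,N\}}X_Sc_S$ with $c_S=[z^N]\prod_{j\in S}\sinh u_j\prod_{j\le N,\,j\notin S}\cosh u_j$. The product starts with the term $(\Pi S)^{-1/2}z^{\Sigma S}$, so $c_S=(\Pi S)^{-1/2}$ when $\Sigma S=N$. Hence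
\[
\mathbb{E}A(N)^2=\sum_Sc_S^2\ge\sum_{\Sigma S=N}\frac1{\Pi S}=[z^N]\prod_{k\ge1}\Big(1+\frac{z^k}k\Big).
\]
Multiplying the $k$th factor by $e^{-z^k/k}$ and using $\exp(\sum_kz^k/k)=(1-z)^{-1}$, we get
\[
\prod_{k\ge1}\Big(1+\frac{z^k}k\Big)=\frac{P(z)}{1-z},\qquad P(z)=(1+z)e^{-z}\exp\Big(\sum_{k\ge2}\sum_{r\ge2}\frac{(-1)^{r-1}z^{kr}}{rk^r}\Big).
\]
Since $\sum_{k\ge2}\sum_{r\ge2}k^{-r}=\sum_{k\ge2}\frac1{k(k-1)}=1$, the exponent has absolutely summable coefficients, and then so has $P$. The coefficient of $z^N$ in $P(z)/(1-z)$ is the sum of the first $N+1$ coefficients of $P$, and tends to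
\[
P(1)=\lim_{n\to\infty}\prod_{k\le n}\Big(1+\frac1k\Big)e^{-1/k}=\lim_{n\to\infty}(n+1)\exp\Big(-\sum_{k\le n}\frac1k\Big)=e^{-\gamma}.
\]

For general $\mathcal{K}$, let $A^\epsilon(N)$ denote $A(N)$ with $X=\epsilon$ on $\mathcal{K}$, the remaining signs being the same for all $\epsilon$. For $\epsilon,\epsilon':\mathcal{K}\to\{-1,1\}$ we have $A^{\epsilon'}(N)=\sum_{l\le N}e_lA^\epsilon(N-l)$, where $\sum_le_lz^l=\exp\big(\sum_{k\in\mathcal{K}}(\epsilon'(k)-\epsilon(k))z^k/\sqrt k\big)$ is entire, so $\sum_l|e_l|<\infty$. Suppose $\|A^\epsilon(N)\|_2\to0$ for one $\epsilon$. Then $\|A^{\epsilon'}(N)\|_2\le\sum_{l\le N}|e_l|\,\|A^\epsilon(N-l)\|_2\to0$ by dominated convergence, for every $\epsilon'$. The unconditional second moment is the average of $\|A^{\epsilon'}(N)\|_2^2$ over the $2^{|\mathcal{K}|}$ choices of $\epsilon'$, so it would tend to $0$, contradicting the first part. An asymptotic $\mathbb{E}A(N)^2\sim C(\log N)^{-1/2}$ would force $\|A^\epsilon(N)\|_2\to0$,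 so it cannot hold.
\end{proof}

\section{The largest frequencies and the critical chaos}\label{sec:top}

\subsection{The frequencies above $N/2$}

Let $N>2\max\mathcal{K}$ and $w=N/2$. Modulo $z^{N+1}$, the product of the factors $e^{X(k)u_k}$ with $k>N/2$ equals $1+\sum_{k>N/2}X(k)u_k$, because any product of two such $u_k$ has degree greater than $N$. Therefore
\begin{equation}\label{eq:top}
A(N)=A_{w}(N)+\sum_{N/2<k\le N}\frac{X(k)}{\sqrt k}A_w(N-k).
\end{equation}
For $N=3$ the three terms are $X(1)^3/6$, $X(2)X(1)/\sqrt2$ and $X(3)/\sqrt3$, as found above. Given $\mathcal{F}_w$, the sum in \eqref{eq:top} is a weighted sum of independent signs. If no weight dominates, it is approximately Gaussian with variance $\sum_{l<N/2}A_w(l)^2/(N-l)$. So we do not need to know the individual coefficients $A_w(l)$, but only how the mass $A_w(l)^2$ is spread on the scale $l\asymp w$. This is recorded by the finite random measure on $[0,\infty)$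
\[
\nu_w(U)=\frac{\sqrt{\log w}}w\sum_{l:\ l/w\in U}A_w(l)^2 ,
\]
in terms of which the conditional variance is $(\log w)^{-1/2}\int_{[0,1)}\frac{1}{2-u}\,\nu_w(du)$.

We shall see that $\nu_w$ is asymptotically a random multiple of a deterministic measure: $\nu_w(du)\approx e^{-\gamma}V\rho(u)\,du$, where $\rho$ is the Dickman function and $\rho=1$ on $[0,1]$. The conditional variance is then about $e^{-\gamma}V(\log N)^{-1/2}\int_0^1\frac{du}{2-u}=e^{-\gamma}V(\log N)^{-1/2}\log2$. The frequencies above $N/2$ thus carry the fraction $\log 2$ of the variance $e^{-\gamma}V(\log N)^{-1/2}$ in Theorem~\ref{thm:main}(i). In general, the frequencies above $N/T$ will carry the fraction $1-\rho(T)$, and $1-\rho(2)=\log2$.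

Below $N/2$ the identity \eqref{eq:top} acquires terms $X(k)X(k')$ with both indices in the same range. Section~\ref{sec:reduction} removes them by revealing the signs in thin blocks $(w,(1+\eta)w]$.

\subsection{The Laplace transform of $\nu_w$}

The measure $\nu_w$ is accessible through its Laplace transform, which Parseval's identity turns into an integral over a circle. For $w\ge3$, $\sigma\in\mathbb{R}$ and Borel $J\subset[0,\pi]$ put
\[
Z_w(\sigma;J)=\frac{\sqrt{\log w}}{\pi w}\int_J|F_w(e^{-\sigma/w+\mathrm{i}\theta})|^2d\theta,\qquad Z_w(\sigma)=Z_w(\sigma;[0,\pi]).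
\]
Since $F_w$ has real coefficients, the integrand is even in $\theta$, and
\begin{equation}\label{eq:parseval}
Z_w(\sigma)=\frac{\sqrt{\log w}}w\sum_{l\ge0}A_w(l)^2e^{-2\sigma l/w}=\int e^{-2\sigma u}\,\nu_w(du).
\end{equation}
Moving the radius from $1$ to $e^{-\sigma/w}$ matters only for frequencies $k\asymp w$. It multiplies the mean of $|F_w|^2$ by about $\exp\big(\sum_{k\le w}(e^{-2\sigma k/w}-1)/k\big)$, a Riemann sum that tends to
\[
c(\sigma)=\exp\Big(-\int_0^1\frac{1-e^{-2\sigma x}}x\,dx\Big),\qquad c(0)=1.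
\]
These frequencies decorrelate on the angular scale $1/w$ and average out, which suggests $Z_w(\sigma)\approx c(\sigma)Z_w(0)$. The precise statement is the main input of the paper.

\begin{proposition}\label{prop:chaos}
\begin{enumerate}
\item[(a)] For $0<p<1$ and $\sigma_0>0$, $\ \sup_{w\ge3,\,|\sigma|\le\sigma_0}\mathbb{E}Z_w(\sigma)^p<\infty$.
\item[(b)] There is a random variable $V\ge0$ with $\mathbb{P}(V>0)>0$ such that, for every finite family of sequences $w_i=w_i(N)\to\infty$ and real numbers $\sigma_i$, the vector $(Z_{w_i}(\sigma_i))_i$ converges in law to $(c(\sigma_i)V)_i$.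
\end{enumerate}
\end{proposition}

Part (b) with a single sequence and $\sigma=0$ is the convergence of $\frac{\sqrt{\log w}}w\sum_lA_w(l)^2$ asserted in Theorem~\ref{thm:main}, and $\mathbb{E}V^p<\infty$ for $0<p<1$ follows from (a) by Fatou's lemma. The joint convergence in (b) is what allows one random variable to describe all scales $w\asymp N$ at once.

\subsection{The Dickman function}

The Dickman function $\rho$ is the continuous function on $[0,\infty)$ with $\rho=1$ on $[0,1]$ and $u\rho'(u)=-\rho(u-1)$ for $u>1$; for instance $\rho(u)=1-\log u$ on $[1,2]$. Set $\rho=0$ on $(-\infty,0)$. Then $u\rho(u)=\int_{u-1}^u\rho$ for $u\ge0$, since both sides equal $u$ on $[0,1]$ and have the same derivative for $u>1$. A first zero of $\rho$ would contradict this identity, so $\rho>0$; hence $\rho$ is nonincreasing, $|\rho'|\le1$, and $\rho(u)\le\rho(u-1)/u$, so $\rho$ decays faster than any exponential.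

The integral identity says that $u\rho(u)$ is the convolution of $\rho$ with $\mathbf{1}_{[0,1]}$. For $\hat\rho(s)=\int_0^\infty\rho(u)e^{-su}du$ this reads $-\hat\rho'(s)=\frac{1-e^{-s}}s\hat\rho(s)$, so $\hat\rho(s)=\hat\rho(0)\exp(-\int_0^s\frac{1-e^{-t}}tdt)$. As $s\to\infty$, $s\hat\rho(s)\to\rho(0)=1$ and $\int_0^s\frac{1-e^{-t}}tdt=\log s+\gamma+o(1)$; hence $\hat\rho(0)=e^\gamma$. Substituting $t=2\sigma x$ gives
\begin{equation}\label{eq:dickman}
\int_0^\infty e^{-2\sigma u}\,e^{-\gamma}\rho(u)\,du=c(\sigma)\qquad(\sigma\ge0),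
\end{equation}
which explains the shape $e^{-\gamma}V\rho(u)\,du$ announced above.

\subsection{Two standard tools}

\emph{Abel summation.} Since $|\sum_{k=a}^ne^{\mathrm{i}kx}|\le1/|\sin(x/2)|$, summation by parts gives, for real $c_k$,
\begin{equation}\label{eq:abel}
\Big|\sum_{k=a}^bc_ke^{\mathrm{i}kx}\Big|\le\frac{|c_b|+\sum_{k=a}^{b-1}|c_{k+1}-c_k|}{|\sin(x/2)|}.
\end{equation}
For $c_k=1/k$ the numerator is $1/a$. So a sum of $e^{\mathrm{i}kx}/k$ or of $\cos(kx)/k$ over consecutive integers $k\ge y$ is at most $1/(y|\sin(x/2)|)$ in modulus.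

\emph{Continuity theorem for Laplace transforms.} If $\nu_r,\nu$ are finite measures on $[0,\infty)^d$ and $\int e^{-\lambda\cdot u}d\nu_r\to\int e^{-\lambda\cdot u}d\nu$ for all $\lambda\in[0,\infty)^d$, then $\nu_r\to\nu$ weakly. If the Laplace transforms of probability measures on $[0,\infty)$ converge pointwise to a function that is continuous at $0$, this function is the Laplace transform of a probability measure. Weak convergence implies $\int f\,d\nu_r\to\int f\,d\nu$ for every bounded Borel $f$ whose set of discontinuities is $\nu$-null.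

\section{From the chaos to the coefficient}\label{sec:reduction}

In this section we assume Proposition~\ref{prop:chaos} and prove parts (i) and (ii) of Theorem~\ref{thm:main}. Let $L=(\log N)^{1/4}$ and $y_N=N/(\log N)^2$, with $N$ so large that $y_N>\max\mathcal{K}$; this is the first use of the finiteness of $\mathcal{K}$. We reveal the signs in increasing order and study the martingale
\[
M_w=\mathbb{E}[A(N)\mid\mathcal{F}_w]=[z^N]\,F_w\prod_{w<j\le N}\cosh u_j\qquad(y_N\le w\le N),\qquad M_N=A(N).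
\]

\subsection{The martingale expansion}

The increments of $M$ expand in the $X_S$, and the point is that their coefficients are values of $A_w$ up to an error that is a negative power of $N$.

\begin{lemma}\label{lem:expansion}
For $N$ large and $y_N\le w<w'\le N$,
\[
M_w=A_w(N)+r_{w,\emptyset},\qquad M_{w'}-M_w=\sum_{\emptyset\ne S\subset(w,w'],\ \Sigma S\le N}\frac{X_S}{\sqrt{\Pi S}}\big(A_w(N-\Sigma S)+r_{w,S}\big),
\]
where the $r_{w,S}$ are $\mathcal{F}_w$-measurable and $|r_{w,S}|\le\mathcal{E}_w$ for an $\mathcal{F}_w$-measurable $\mathcal{E}_w$ that does not depend on $S$. For $1\le q<2$ there is $c_q>0$ with $\|\mathcal{E}_w\|_q\le N^{-c_q}$ for all $w\in[y_N,N]$ and $N$ large.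
\end{lemma}

\begin{proof}
Expanding $\prod_{w<j\le w'}(\cosh u_j+X(j)\sinh u_j)$ in the formula for $M_{w'}$ gives $M_{w'}=\sum_{S\subset(w,w']}X_Sc_{w,S}$ with
\[
c_{w,S}=[z^N]\,F_w\prod_{j\in S}\sinh u_j\prod_{j\in(w,N]\setminus S}\cosh u_j=(\Pi S)^{-1/2}[z^{N-\Sigma S}]\,F_w\,e^{\chi_S},
\]
where $e^{\chi_S}=\prod_{j\in S}\frac{\sinh u_j}{u_j}\prod_{j\in(w,N]\setminus S}\cosh u_j$, and $c_{w,\emptyset}=M_w$. The coefficient vanishes if $\Sigma S>N$. Otherwise $|S|\le N/w\le(\log N)^2$, and the formulas hold with $r_{w,S}=[z^{N-\Sigma S}]F_w(e^{\chi_S}-1)$.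

On $z=e^{\mathrm{i}\theta}$ we have $|u_j|\le w^{-1/2}$. Since $\log\cosh u=u^2/2+O(|u|^4)$ and $\log\frac{\sinh u}u=u^2/6+O(|u|^4)$ for small complex $u$, we may take
\[
\chi_S=\frac12\sum_{w<j\le N}\frac{z^{2j}}j-\frac13\sum_{j\in S}\frac{z^{2j}}j+O\Big(\frac1w\Big).
\]
The first sum is at most $\log(N/w)+1\le2\log\log N+1$ in modulus and, by \eqref{eq:abel}, at most $1/(w|\sin\theta|)$. The second is at most $(\log N)^2/w$. As $1/w\le\min(1,\frac1{w|\sin\theta|})$, we obtain $e^{|\chi_S|}\le C\log N$ and $|\chi_S|\le C(\log N)^2\min(1,\frac1{w|\sin\theta|})$. By $|e^\chi-1|\le|\chi|e^{|\chi|}$ and Cauchy's formula on the unit circle,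
\[
|r_{w,S}|\le\mathcal{E}_w:=C(\log N)^3\int_{-\pi}^\pi|F_w(e^{\mathrm{i}\theta})|\min\Big(1,\frac1{w|\sin\theta|}\Big)d\theta .
\]
From $\cosh x\le e^{x^2/2}$ we get $\mathbb{E}|F_w(e^{\mathrm{i}\theta})|^q\le C\exp(\frac{q^2}2\sum_{k\le w}\frac1k)$, the fixed signs being absorbed in $C$, so $\|F_w(e^{\mathrm{i}\theta})\|_q\le Cw^{q/2}$. As $|\sin\theta|\ge2\theta/\pi$ on $[0,\pi/2]$, the weight has integral $O(\frac{\log w}w)$. Minkowski's inequality gives $\|\mathcal{E}_w\|_q\le C(\log N)^4w^{q/2-1}$, which is a negative power of $N$ because $q<2$.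
\end{proof}

Given $\mathcal{F}_w$, the $X_S$ with $S\subset(w,N]$ are orthonormal and the coefficients are constants. We shall also use
\begin{equation}\label{eq:sumPi}
\sum_{S\subset(w,2w]}\frac1{\Pi S}=\prod_{w<j\le2w}\Big(1+\frac1j\Big)=\frac{\lfloor2w\rfloor+1}{\lfloor w\rfloor+1}\le2 .
\end{equation}

\subsection{Moment bounds}

The next lemma gives the uniform integrability needed for (ii), and shows that the frequencies below $N/T$ contribute little when $T$ is large.

\begin{lemma}\label{lem:moment}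
Let $1\le q<2$. There is $C_q$ such that $\limsup_NL\|M_{N/T}\|_q\le C_qe^{-T}$ for every $T\in\{1,2,4,8,\dots\}$. In particular $\limsup_NL\|A(N)\|_q<\infty$.
\end{lemma}

\begin{proof}
Let $i\ge0$ with $w=N2^{-i-1}\ge y_N$, and $D_i=M_{2w}-M_w$. By Lemma~\ref{lem:expansion} and \eqref{eq:sumPi},
\[
\mathbb{E}[D_i^2\mid\mathcal{F}_w]\le2\sum_m\omega(m)A_w(N-m)^2+4\mathcal{E}_w^2,\qquad\omega(m)=\sum_{\emptyset\ne S\subset(w,2w],\ \Sigma S=m}\frac1{\Pi S}.
\]
We need decay in $i$, and for this we bound $\omega(m)$ with an exponential weight. Writing $m=\sum_{j\in S}j$ gives $m\,\omega(m)=\sum_S\sum_{j\in S}1/\Pi(S\setminus\{j\})$. A given set $S'=S\setminus\{j\}$ arises only from $j=m-\Sigma S'$, and $e^{m/w}=e^{j/w}e^{\Sigma S'/w}\le e^2e^{\Sigma S'/w}$. Hence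
\[
m\,\omega(m)e^{m/w}\le e^2\sum_{S'\subset(w,2w]}\prod_{j\in S'}\frac{e^{j/w}}j=e^2\prod_{w<j\le2w}\Big(1+\frac{e^{j/w}}j\Big)\le C .
\]
As $\omega(m)=0$ for $m\le w$, we get $\omega(m)\le\frac Cwe^{-m/w}$. With $l=N-m$ and \eqref{eq:parseval},
\[
\sum_m\omega(m)A_w(N-m)^2\le\frac Cwe^{-N/w}\sum_lA_w(l)^2e^{l/w}=Ce^{-2^{i+1}}(\log w)^{-1/2}Z_w(-\tfrac12).
\]
This is where a negative $\sigma$ is needed. By the conditional Jensen inequality, $\|D_i\|_q\le\|\mathbb{E}[D_i^2\mid\mathcal{F}_w]^{1/2}\|_q$. Proposition~\ref{prop:chaos}(a) with $p=q/2<1$, the bound $\log w\ge\frac12\log N$ and Lemma~\ref{lem:expansion} give $\|D_i\|_q\le Ce^{-2^i}L^{-1}+2N^{-c_q}$.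

Let $w_*\in[y_N,2y_N)$ be the smallest admissible $w$. On the circle $|z|=e^{1/w_*}$ the bound $\cosh x\le e^{x^2/2}$ gives $\|F_{w_*}(z)\|_q\le C\exp(\frac q2\sum_{k\le w_*}e^{2k/w_*}/k)\le CN^{C}$, so by Cauchy's formula $\|A_{w_*}(N)\|_q\le CN^Ce^{-N/w_*}\le CN^Ce^{-(\log N)^2/2}$. Therefore $\|M_{w_*}\|_q\le2N^{-c_q}$ for large $N$. Finally $M_{N/T}=M_{w_*}+\sum_{i:\,2^i\ge T}D_i$, with $O(\log\log N)$ terms, and $\sum_{2^i\ge T}e^{-2^i}\le Ce^{-T}$.
\end{proof}

\subsection{The local distribution of $A_w(l)^2$}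

Fix $T\in\{2,4,8,\dots\}$ and $0<\eta\le\frac12$. Let $d=\lceil\log T/\log(1+\eta)\rceil\le2\eta^{-1}\log T+1$, $x_i=(1+\eta)^i/T$ for $0\le i<d$, and $x_d=1$, so that $x_i<x_{i+1}\le(1+\eta)x_i$. Put $w_i=x_iN$ and $\zeta_N=Z_{w_0}(0)$. The variable $\zeta_N$ is $\mathcal{F}_{w_0}$-measurable and converges in law to $V$; it will serve as a stand-in for $V$ on the probability space of the signs.

\begin{lemma}\label{lem:local}
Let $f:[0,\infty)\to\mathbb{R}$ be bounded with finitely many discontinuities. For each $i<d$, $\ \int f\,d\nu_{w_i}-e^{-\gamma}\zeta_N\int_0^\infty f\rho\to0$ in probability.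
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:chaos}(b), $(Z_{w_i}(\sigma),\zeta_N)\to(c(\sigma)V,V)$ in law. So $Z_{w_i}(\sigma)-c(\sigma)\zeta_N\to0$ in law, hence in probability, for each $\sigma\ge0$.

Let $\sigma_1=0,\sigma_2,\dots$ enumerate the nonnegative rationals and let $\alpha,K>0$. We claim that there is $r\ge1$ such that, for every finite measure $\nu$ on $[0,\infty)$ and every $y\in[0,K]$,
\[
\max_{n\le r}\Big|\int e^{-2\sigma_nu}d\nu-yc(\sigma_n)\Big|\le\frac1r\quad\Longrightarrow\quad\Big|\int f\,d\nu-ye^{-\gamma}\int f\rho\Big|\le\alpha .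
\]
Otherwise there are counterexamples $(\nu_r,y_r)$ for all $r$, and along a subsequence $y_r\to y$. The transforms $\int e^{-2\sigma u}d\nu_r$ converge to $yc(\sigma)$ at all rational $\sigma\ge0$, hence at all $\sigma\ge0$, because they are monotone in $\sigma$ and $c$ is continuous. By \eqref{eq:dickman} and the continuity theorem, $\nu_r\to ye^{-\gamma}\rho\,du$ weakly. The limit has no atoms, so $\int f\,d\nu_r\to ye^{-\gamma}\int f\rho$, a contradiction.

By the claim and \eqref{eq:parseval}, the probability that $|\int f\,d\nu_{w_i}-e^{-\gamma}\zeta_N\int f\rho|>\alpha$ is at most $\mathbb{P}(\zeta_N>K)+\sum_{n\le r}\mathbb{P}(|Z_{w_i}(\sigma_n)-c(\sigma_n)\zeta_N|>1/r)$. Let $N\to\infty$ and then $K\to\infty$, using the tightness of $\zeta_N$.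
\end{proof}

\subsection{Thin blocks are linear}

Write $M_{w_{i+1}}-M_{w_i}=Y_i+R_i$ with $Y_i=\sum_{w_i<k\le w_{i+1}}X(k)k^{-1/2}A_{w_i}(N-k)$, so that
\begin{equation}\label{eq:decomp}
A(N)=M_{N/T}+\sum_{i<d}Y_i+\sum_{i<d}R_i .
\end{equation}
The term $R_i$ contains the sets $S$ with at least two elements. Their conditional variance is of order $\eta^2$ in each block, and there are only about $\eta^{-1}$ blocks.

\begin{lemma}\label{lem:thin}
For fixed $T$ and $\alpha>0$, $\ \limsup_{\eta\to0}\limsup_{N\to\infty}\mathbb{P}\big(L|\sum_{i<d}R_i|>\alpha\big)\le\alpha$.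
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:expansion}, $R_i$ is the sum of the terms $X(k)k^{-1/2}r_{w_i,\{k\}}$ and of the terms with $2\le|S|\le N/w_i\le T$. It is $\mathcal{F}_{w_{i+1}}$-measurable, $\mathbb{E}[R_i\mid\mathcal{F}_{w_i}]=0$, and by \eqref{eq:sumPi}
\[
\mathbb{E}[R_i^2\mid\mathcal{F}_{w_i}]\le4\mathcal{E}_{w_i}^2+2\sum_{s=2}^T\sum_m\omega_s(m)A_{w_i}(N-m)^2,\qquad\omega_s(m)=\sum_{\substack{S\subset(w_i,w_{i+1}]\\|S|=s,\ \Sigma S=m}}\frac1{\Pi S}.
\]
Removing one element of $S$ as in the proof of Lemma~\ref{lem:moment}, we get $m\,\omega_s(m)\le(\sum_{w_i<j\le w_{i+1}}\frac1j)^{s-1}\le(2\eta)^{s-1}\le2\eta$ for large $N$, since the sum is at most $\log(1+\eta)+1/w_i$. The function $\omega_s$ is supported in $(sw_i,sw_{i+1}]$, so $\omega_s\le2\eta/(sw_i)$, and the points $u=(N-m)/w_i\ge0$ lie in $U_{i,s}=[\frac{1-sx_{i+1}}{x_i},\frac{1-sx_i}{x_i})\cap[0,\infty)$, an interval that does not depend on $N$ and has length at most $s\eta$. By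 Lemma~\ref{lem:local} and $e^{-\gamma}\rho\le1$,
\[
L^2\sum_m\omega_s(m)A_{w_i}(N-m)^2\le\sqrt{\frac{\log N}{\log w_i}}\,\frac{2\eta}s\,\nu_{w_i}(U_{i,s})\le2\eta^2\zeta_N+o_{\mathbb{P}}(1).
\]
Also $L^2\mathcal{E}_{w_i}^2=o_{\mathbb{P}}(1)$. Summing over $s\le T$ and $i<d$,
\[
\Sigma_N:=L^2\sum_{i<d}\mathbb{E}[R_i^2\mid\mathcal{F}_{w_i}]\le C_T\,\eta\,\zeta_N+o_{\mathbb{P}}(1).
\]
Since $\zeta_N$ has no uniform first moment at our disposal, we truncate. Let $\tilde R_i=R_i$ if $L^2\sum_{i'\le i}\mathbb{E}[R_{i'}^2\mid\mathcal{F}_{w_{i'}}]\le\alpha^3$ and $\tilde R_i=0$ otherwise. The condition is $\mathcal{F}_{w_i}$-measurable, so the $\tilde R_i$ are orthogonal martingale differences with $L^2\sum_i\mathbb{E}\tilde R_i^2\le\alpha^3$, and $\tilde R_i=R_i$ for all $i$ when $\Sigma_N\le\alpha^3$. Chebyshev's inequality gives $\mathbb{P}(L|\sum_iR_i|>\alpha)\le\mathbb{P}(\Sigma_N>\alpha^3)+\alpha$. Finally $\limsup_N\mathbb{P}(\Sigma_N>\alpha^3)\le\mathbb{P}(C_T\eta V\ge\alpha^3/2)$,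 which tends to $0$ as $\eta\to0$.
\end{proof}

\subsection{The central limit theorem}

\begin{lemma}\label{lem:clt}
Let $s_i=e^{-\gamma}\int_{x_i}^{x_{i+1}}\rho\big(\frac{1-x}{x_i}\big)\frac{dx}x$ and $s=\sum_{i<d}s_i$. For fixed $T,\eta$ and $t\in\mathbb{R}$, $\ \mathbb{E}e^{\mathrm{i}tL\sum_iY_i}\to\mathbb{E}e^{-t^2sV/2}$. Moreover $|s-e^{-\gamma}(1-\rho(T))|\le\eta T\log T$.
\end{lemma}

\begin{proof}
Let $a_{i,k}=Lk^{-1/2}A_{w_i}(N-k)$ and $\Theta_i=\sum_{w_i<k\le w_{i+1}}a_{i,k}^2$. With $u=(N-k)/w_i$ we have $w_i/k=x_i/(1-ux_i)$, so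
\[
\Theta_i=\sqrt{\frac{\log N}{\log w_i}}\int\frac{x_i}{1-ux_i}\,\mathbf{1}_{[\frac{1-x_{i+1}}{x_i},\frac{1-x_i}{x_i})}(u)\,\nu_{w_i}(du).
\]
On the interval $1-ux_i\ge x_i$, so the integrand is bounded by $1$. Lemma~\ref{lem:local} and the substitution $x=1-ux_i$ give $\Theta_i=s_i\zeta_N+o_{\mathbb{P}}(1)$.

No weight dominates. Indeed $a_{i,k}^2\le L^2w_i^{-1}A_{w_i}(N-k)^2$ is at most twice the largest atom of $\nu_{w_i}$ in $[0,T]$. Covering $[0,T]$ by $n$ intervals of length $T/n$, Lemma~\ref{lem:local} bounds this atom by $\zeta_NT/n+o_{\mathbb{P}}(1)$ for every $n$. So $\max_ka_{i,k}^2=o_{\mathbb{P}}(1)$.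

Since $\log\cos x=-x^2/2+O(x^4)$ for $|x|\le1$, on the event $\max_k|ta_{i,k}|\le1$ we have
\[
\mathbb{E}[e^{\mathrm{i}tLY_i}\mid\mathcal{F}_{w_i}]=\prod_k\cos(ta_{i,k})=\exp\Big(-\tfrac12t^2\Theta_i+O\big(t^4\Theta_i\max_ka_{i,k}^2\big)\Big).
\]
Hence $\mathbb{E}[e^{\mathrm{i}tLY_i}\mid\mathcal{F}_{w_i}]-e^{-t^2s_i\zeta_N/2}\to0$ in probability and, being bounded, in $L^1$. Let $\varphi_j=\mathbb{E}\exp\big(\mathrm{i}tL\sum_{i<j}Y_i-\frac12t^2\zeta_N\sum_{j\le i<d}s_i\big)$. The variables $\zeta_N$ and $Y_i$ $(i<j)$ are $\mathcal{F}_{w_j}$-measurable, so conditioning on $\mathcal{F}_{w_j}$ gives $\varphi_{j+1}-\varphi_j\to0$. Thus $\varphi_d=\varphi_0+o(1)$, and $\varphi_0=\mathbb{E}e^{-t^2s\zeta_N/2}\to\mathbb{E}e^{-t^2sV/2}$.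

For $x\in[x_i,x_{i+1}]$ we have $0\le\frac{1-x}{x_i}-\frac{1-x}x\le\frac\eta x\le\eta T$, and $|\rho'|\le1$. So $s$ differs by at most $\eta T\log T$ from
\[
e^{-\gamma}\int_{1/T}^1\rho\Big(\frac{1-x}x\Big)\frac{dx}x=e^{-\gamma}\int_1^T\frac{\rho(v-1)}v\,dv=-e^{-\gamma}\int_1^T\rho'(v)\,dv=e^{-\gamma}(1-\rho(T)).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i) and (ii)]
By \eqref{eq:decomp} and $|e^{\mathrm{i}x}-1|\le\min(2,|x|)$, for $\alpha>0$,
\[
\big|\mathbb{E}e^{\mathrm{i}tLA(N)}-\mathbb{E}e^{\mathrm{i}tL\sum_iY_i}\big|\le|t|L\|M_{N/T}\|_1+|t|\alpha+2\,\mathbb{P}\Big(L\Big|\sum_iR_i\Big|>\alpha\Big).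
\]
Let $N\to\infty$, then $\eta\to0$, then $\alpha\to0$ and $T\to\infty$. Lemmas~\ref{lem:moment}, \ref{lem:thin} and~\ref{lem:clt} and $\rho(T)\to0$ give $\mathbb{E}e^{\mathrm{i}tLA(N)}\to\mathbb{E}e^{-t^2e^{-\gamma}V/2}$, which is the characteristic function of $(e^{-\gamma}V)^{1/2}\mathcal{N}$ with $\mathcal{N}$ independent of $V$. This is (i).

For $0<q<2$ choose $q'\in(\max(q,1),2)$. By Lemma~\ref{lem:moment}, $LA(N)$ is bounded in $L^{q'}$, so $|LA(N)|^q$ is uniformly integrable and $\mathbb{E}|LA(N)|^q\to e^{-\gamma q/2}\mathbb{E}|\mathcal{N}|^q\mathbb{E}V^{q/2}$. The limit is finite because $q/2<1$ and positive because $\mathbb{P}(V>0)>0$. For $q=1$ use $\mathbb{E}|\mathcal{N}|=\sqrt{2/\pi}$.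
\end{proof}

\section{Replacing signs by Gaussians}\label{sec:lind}

We turn to Proposition~\ref{prop:chaos}. Let $g_1,g_2,\dots$ be independent standard normal variables, independent of the signs, and let $F^G_w$, $Z^G_w$ be defined with $g_k$ in place of $X(k)$ for \emph{all} $k$. The $k$th variable enters $Z_w$ with weight $k^{-1/2}$. A sign and a standard Gaussian have the same first two moments, so exchanging them costs $O(k^{-3/2})$, which is summable. The sum is bounded but not small. This suffices for comparing moments up to constants, but not for identifying the limit law. For the latter we use the hybrid $Z_w^{(k_0)}$, defined with $X(k)$ for $k\le k_0$ and $g_k$ for $k>k_0$.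

\begin{lemma}\label{lem:lind}
Let $\sigma_0>0$.
\begin{enumerate}
\item[(a)] For $0<p<1$ there are $0<c<C$ with $c\,\mathbb{E}Z^G_w(\sigma;J)^p\le\mathbb{E}Z_w(\sigma;J)^p\le C\,\mathbb{E}Z^G_w(\sigma;J)^p$ for all $w\ge3$, $|\sigma|\le\sigma_0$ and Borel $J\subset[0,\pi]$.
\item[(b)] Let $k_0\ge\max(1,\max\mathcal{K})$ be an integer. For all finite families $w_i\ge3$, $\lambda_i\ge0$, $|\sigma_i|\le\sigma_0$ and all Borel $J$,
\[
\Big|\mathbb{E}e^{-\sum_i\lambda_iZ_{w_i}(\sigma_i;J)}-\mathbb{E}e^{-\sum_i\lambda_iZ^{(k_0)}_{w_i}(\sigma_i;J)}\Big|\le Ck_0^{-1/2},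
\]
where $C$ depends only on $\sigma_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
We replace the variables one at a time. Fix $k$ and the values of all other variables, and let $Z(x)$ be $Z_w(\sigma;J)$ as a function of the value $x$ of the $k$th variable. The integrand is $\exp\big(2\sum_{j\le w}x_je^{-\sigma j/w}\cos(j\theta)/\sqrt j\big)$, so each $x$-derivative brings down a factor of modulus at most $2e^{\sigma_0}/\sqrt k$ (or $0$ if $k>w$). Thus $|Z^{(n)}|\le(C/\sqrt k)^nZ$ for $n\le3$.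

(a) We may assume $|J|>0$, so $Z>0$. Let $\phi=Z^p$. Then $|\phi'|\le Ck^{-1/2}\phi$, which integrates to
\begin{equation}\label{eq:ptwise}
e^{-C|x|}\phi(0)\le\phi(x)\le e^{C|x|}\phi(0),
\end{equation}
and $\phi'''=p(p-1)(p-2)Z^{p-3}Z'^3+3p(p-1)Z^{p-2}Z'Z''+pZ^{p-1}Z'''$ satisfies $|\phi'''|\le Ck^{-3/2}\phi$. Hence $\phi(x)=\phi(0)+x\phi'(0)+\frac{x^2}2\phi''(0)+O(k^{-3/2}|x|^3e^{C|x|}\phi(0))$. For $k\notin\mathcal{K}$ the quadratic part has the same mean at $x=X(k)$ and at $x=g_k$, so, taking expectations in the $k$th variable only, $|\mathbb{E}\phi(X(k))-\mathbb{E}\phi(g_k)|\le Ck^{-3/2}\phi(0)\le C'k^{-3/2}\mathbb{E}\phi(g_k)$, by the lower bound in \eqref{eq:ptwise}. The replacement at $k$ therefore changes $\mathbb{E}Z^p$ by a factor in $[1-C'k^{-3/2},1+C'k^{-3/2}]$. For the finitely many $k$ with $k\in\mathcal{K}$ or $C'k^{-3/2}>\frac12$, both $\mathbb{E}\phi(X(k))$ and $\mathbb{E}\phi(g_k)$ lie in $[c\phi(0),C\phi(0)]$ by \eqref{eq:ptwise}, so the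 factor is bounded above and below; this is the second use of the finiteness of $\mathcal{K}$. The product of all factors is bounded above and below uniformly in $w$.

(b) Let $\Lambda=\sum_i\lambda_iZ_{w_i}(\sigma_i;J)\ge0$, so $|\Lambda^{(n)}|\le(C/\sqrt k)^n\Lambda$, and $\phi=e^{-\Lambda}$. Then $\phi'''=(-\Lambda'''+3\Lambda'\Lambda''-\Lambda'^3)e^{-\Lambda}$, so $|\phi'''|\le Ck^{-3/2}(\Lambda+\Lambda^2+\Lambda^3)e^{-\Lambda}\le Ck^{-3/2}$, whatever the $\lambda_i$. By Taylor's formula each replacement with $k>k_0$ costs at most $Ck^{-3/2}$, and $\sum_{k>k_0}k^{-3/2}\le2k_0^{-1/2}$.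
\end{proof}

\section{Brownian motion below a logarithmic barrier}\label{sec:BM}

Let $W$ be a standard Brownian motion, $B\ge0$, $b(s)=B+\log(2+s)$ and $\tau=\inf\{s:W_s>b(s)\}$. The events $\{\tau>t\}$ and $\{W\le b\text{ on }[0,t]\}$ differ by a subset of the null event $\{W_t=b(t)\}$. By the reflection principle, for $x\ge0$,
\begin{equation}\label{eq:refl}
\mathbb{P}\big(\max_{[0,t]}W\le x\big)=\mathbb{P}\big(|\mathcal{N}|\le x/\sqrt t\big)\le x/\sqrt t .
\end{equation}
This gives $\mathbb{P}(\tau>t)\le\min(1,b(t)/\sqrt t)$, which loses a factor $\log t$. The normalization $\sqrt{\log w}$ leaves no room for such a loss, and part (b) of the next lemma removes it.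

\begin{lemma}\label{lem:BM}
There is an absolute constant $C$ such that:
\begin{enumerate}
\item[(a)] $b(t)\,\mathbb{P}(\tau>t)\le C(1+B)$ and $\mathbb{E}[(b(t)-W_t)\mathbf{1}_{\tau>t}]\le C(1+B)$ for $t\ge0$;
\item[(b)] $\mathbb{P}(\tau>t)\le C(1+B)/\sqrt{1+t}$ for $t\ge0$;
\item[(c)] $\mathbb{P}(\tau>t,\ W_t\ge-y)\le C(1+B)\,t^{-3/2}(b(t)+y)^2$ for $t\ge1$, $y\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $b(t)\mathbb{P}(\tau>t)\le B+\log(2+t)\min(1,b(t)/\sqrt t)\le C(1+B)$, using the bound $1$ for $t\le1$ and the boundedness of $\log^2(2+t)/\sqrt t$ for $t\ge1$. Optional stopping at $\tau\wedge t$ gives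
\[
\mathbb{E}[-W_t\mathbf{1}_{\tau>t}]=\mathbb{E}[b(\tau)\mathbf{1}_{\tau\le t}]\le\mathbb{E}\,b(\tau\wedge t)\le B+\log2+\int_0^\infty\frac{\mathbb{P}(\tau>s)}{2+s}\,ds .
\]
The range $s\le(1+B)^2$ contributes at most $\log(2+(1+B)^2)\le C(1+B)$, and the range $s>(1+B)^2$ at most $\int_{(1+B)^2}^\infty b(s)s^{-3/2}ds\le C$.

(b) Let $t\ge4$, as otherwise there is nothing to prove, and $t_1=\sqrt t\le t/2$. On $[t_1,t]$ replace the barrier by the constant $b(t)$. The Markov property and \eqref{eq:refl} give $\mathbb{P}(\tau>t)\le(t/2)^{-1/2}\mathbb{E}[(b(t)-W_{t_1})\mathbf{1}_{\tau>t_1}]$. Since $b(t)-b(t_1)\le\log(2+t)\le2\log(2+t_1)\le2b(t_1)$, the expectation is at most $\mathbb{E}[(b(t_1)-W_{t_1})\mathbf{1}_{\tau>t_1}]+2b(t_1)\mathbb{P}(\tau>t_1)\le C(1+B)$ by (a).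

(c) Let $\beta=b(t)$ and $t'=t/2$. By reflection, a Brownian motion started at $z\le\beta$ and restricted to staying below $\beta$ during time $t'$ has at $x\le\beta$ the density
\[
\frac{e^{-(x-z)^2/2t'}}{\sqrt{2\pi t'}}\Big(1-e^{-2(\beta-x)(\beta-z)/t'}\Big)\le Ct^{-3/2}(\beta-x)(\beta-z).
\]
Take $z=W_{t'}$ on $\{\tau>t'\}$. By (a) and $b(t)-b(t')\le\log2$ we have $\mathbb{E}[(\beta-W_{t'})\mathbf{1}_{\tau>t'}]\le C(1+B)$, and $\int_{-y}^\beta(\beta-x)dx=\frac12(\beta+y)^2$.
\end{proof}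

A path that stays below the barrier for a long time is pushed far below it. The next lemma quantifies this; it will make second moments finite in Section~\ref{sec:conv}.

\begin{lemma}\label{lem:repel}
Fix $B\ge0$ and $C_1\ge1$. For all $t_0\ge2$ and $t\ge2t_0$,
\[
\sqrt t\ \mathbb{P}\big(\tau>t,\ W_s>-C_1(2+s)^{1/10}\text{ for some }s\in[t_0,t]\big)\le C_{B,C_1}t_0^{-1/5}.
\]
\end{lemma}

\begin{proof}
Cover $[t_0,t]$ by the blocks $[n,n+1]\cap[t_0,t]$ with $n\in\{t_0,t_0+1,\dots\}$, $n\le t$. Let $D_n=\sup_{s\in[n,n+1]}|W_s-W_n|$, which is independent of $(W_s)_{s\le n}$ and has a law independent of $n$ with all moments finite, and let $y_n=C_1(3+n)^{1/10}$. If the high point $s$ lies in the block of $n$, then $W_n\ge-y_n-D_n$ and $W_{n+1}\ge-y_n-2D_n$. Put $\Xi_n=1+b(n+1)+y_n+2D_n$.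

Suppose $n+1\le t$. Since $b(n+1+s)\le b(n+1)+\log(2+s)$, survival from time $n+1$ to $t$ forces the increments after time $n+1$ to stay below the barrier with constant $b(n+1)-W_{n+1}\in[0,\Xi_n-1]$ in place of $B$. By Lemma~\ref{lem:BM}(b) this has conditional probability at most $C\Xi_n(1+t-n-1)^{-1/2}$. If $n+1>t$, bound the conditional probability by $1\le\Xi_n$. In both cases the block contributes at most $C(1+(t-n-1)_+)^{-1/2}\,\mathbb{E}[\Xi_n\mathbf{1}\{\tau>n,\ W_n\ge-y_n-D_n\}]$. Conditioning on $D_n$ and applying Lemma~\ref{lem:BM}(c) at time $n$ with $y=y_n+D_n$, the expectation is at most $C(1+B)n^{-3/2}\mathbb{E}\Xi_n^3\le C_{B,C_1}n^{-3/2+3/10}$. So the block contributes at most $C_{B,C_1}n^{-6/5}(1+(t-n-1)_+)^{-1/2}$.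

The blocks with $n\le t/2$ sum to at most $C_{B,C_1}t^{-1/2}t_0^{-1/5}$. Those with $n>t/2$ sum to at most $C_{B,C_1}t^{-6/5}t^{1/2}=C_{B,C_1}t^{-1/2}t^{-1/5}$.
\end{proof}

\section{The Gaussian field: barrier and moments}\label{sec:field}

\subsection{The field in continuous time}

We shall use two standard facts. \emph{Tilting:} if $Y$ and $(Y_s)$ are jointly centered Gaussian, then $\mathbb{E}e^{2Y}=e^{2\operatorname{Var}Y}$, and under the measure with density $e^{2Y-2\operatorname{Var}Y}$ the process $(Y_s)$ is Gaussian with the same covariance and mean $2\operatorname{Cov}(Y,Y_s)$. \emph{Mean value inequality:} for entire $\Phi$ and $r>0$, $|\Phi(z_0)|^2\le\frac1{\pi r^2}\int_{|z-z_0|\le r}|\Phi|^2\,dA$, where $dA$ is area measure.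

To apply Brownian estimates exactly, we interpolate between the scales $e^j$. Let $\mathcal{B}_j=\{k:e^j\le k<e^{j+1}\}$ for integers $j\ge0$, and let $\beta_k$ be independent standard Brownian motions on $[0,1]$ with $\beta_k(1)=g_k$. For $t=j+s$ with $s\in[0,1]$ put
\[
\Phi_t(z)=\exp\Big(\sum_{k<e^j}\frac{g_kz^k}{\sqrt k}+\sum_{k\in\mathcal{B}_j}\frac{\beta_k(s)z^k}{\sqrt k}\Big),\quad H_t(\theta)=\log|\Phi_t(e^{\mathrm{i}\theta})|,\quad v_t(\theta)=\operatorname{Var}H_t(\theta).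
\]
Then $\Phi_0=1$ and $H_0=0$. For integers $l$ let $\mathcal{G}_l=\sigma(\beta_k:k<e^l)$. For fixed $\theta$, the process $(H_t(\theta))_{t\ge0}$ is continuous with independent centered Gaussian increments, so it has the law of $(W_{v_t})_{t\ge0}$, and $v_t$ is continuous, nondecreasing, and linear between integers.

Because the coefficients are real, the variance $\sum\cos^2(k\theta)/k=\frac12\sum(1+\cos2k\theta)/k$ grows at rate $\frac12$ only once $k\sin\theta\gg1$. Near $\theta=0$ and $\theta=\pi$ the low frequencies must be treated separately. Let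
\[
J_0=[e^{-1},\pi/2],\qquad J_a=[e^{-a-1},e^{-a}]\quad(a\ge1),\qquad I_\delta=[\delta,\pi-\delta]\quad(0<\delta\le1).
\]
Call $(J,a)$ \emph{admissible} if $J=J_a$ for an integer $a\ge0$, or $J=I_\delta$ and $a=0$; constants are independent of $a$ in the first case and depend on $\delta$ in the second. Then $|J|\le\pi e^{-a}$, and with $c_0=\frac1{10}$, respectively $c_0=\frac\delta4$,
\begin{equation}\label{eq:sin}
\sin\varphi\ge c_0e^{-a}\quad\text{whenever }\operatorname{dist}(\varphi,J)\le c_0e^{-a},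
\end{equation}
as follows from $\sin x\ge2x/\pi$ on $[0,\pi/2]$. For $\theta\in J$ and $t\ge a$ let $v_{a,t}=v_t-v_a=\operatorname{Var}(H_t-H_a)$. For integer $t$ we have $v_{a,t}=\frac12\sum_{e^a\le k<e^t}(1+\cos2k\theta)/k$, and the cosine sum is at most $e^{-a}/\sin\theta\le1/c_0$ by \eqref{eq:abel}. By linearity between integers,
\begin{equation}\label{eq:var}
\big|v_{a,t}-\tfrac12(t-a)\big|\le C\qquad(t\ge a,\ \theta\in J).
\end{equation}
In particular $2+t-a\le C(2+v_{a,t})$, which converts barriers in the variable $t$ into barriers in the Brownian time $v_{a,t}$ at the price of changing $B$ to $B+C$.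

\subsection{The barrier holds with high probability}

\begin{lemma}\label{lem:barrier}
Let $(J,a)$ be admissible, $B\ge0$, and let $G_B(J)$ be the event that
\[
H_t(\theta)-H_a(\theta)-2v_{a,t}(\theta)\le B+\log(2+t-a)\quad\text{for all }t\ge a,\ \theta\in J .
\]
Then $\mathbb{P}(G_B(J)^c)\le Ce^{-2B}$.
\end{lemma}

\begin{proof}
Let $l\ge0$ be an integer, $t\in[a+l,a+l+1]$ and $r=\frac12c_0e^{-(a+l)}$. The function $\Phi_{a,t}=\Phi_t/\Phi_a$ is entire. The discs of radius $r$ about $e^{\mathrm{i}\theta}$, $\theta\in J$, lie in $\mathcal{R}=\{\varrho e^{\mathrm{i}\varphi}:|\varrho-1|\le r,\ \operatorname{dist}(\varphi,J)\le2r\}$, which has area at most $Cre^{-a}$ and on which \eqref{eq:sin} applies. By the mean value inequality,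
\[
\sup_{t,\theta}|\Phi_{a,t}(e^{\mathrm{i}\theta})|^2\le\frac1{\pi r^2}\int_{\mathcal{R}}\sup_t|\Phi_{a,t}|^2\,dA .
\]
For fixed $z=\varrho e^{\mathrm{i}\varphi}\in\mathcal{R}$, $|\Phi_{a,t}(z)|$ is the exponential of a martingale in $t$, hence a nonnegative submartingale, and Doob's $L^2$ inequality gives
\[
\mathbb{E}\sup_t|\Phi_{a,t}(z)|^2\le4\,\mathbb{E}|\Phi_{a,a+l+1}(z)|^2=4\exp\Big(\sum_{e^a\le k<e^{a+l+1}}\frac{\varrho^{2k}(1+\cos2k\varphi)}k\Big)\le Ce^l .
\]
Indeed $|\varrho^{2k}-1|\le Crk$ for these $k$, so replacing $\varrho$ by $1$ changes the exponent by $O(re^{a+l})=O(1)$; then $\sum1/k\le l+2$, and the cosine sum is $O(1)$ by \eqref{eq:abel} and \eqref{eq:sin}. Hence $\mathbb{E}\sup_{t,\theta}|\Phi_{a,t}(e^{\mathrm{i}\theta})|^2\le Cr^{-2}\cdot re^{-a}\cdot e^l\le Ce^{2l}$. If the barrier is violated at some $t$ in this block, then by \eqref{eq:var} $H_t-H_a\ge l+B+\log(2+l)-C$, so $|\Phi_{a,t}(e^{\mathrm{i}\theta})|^2\ge ce^{2l+2B}(2+l)^2$.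 By Markov's inequality this has probability at most $Ce^{-2B}(2+l)^{-2}$. The term $\log(2+t-a)$ in the barrier is there to make this summable over $l$.
\end{proof}

\subsection{Moments of order $p<1$}

\begin{lemma}\label{lem:Gmom}
Let $0<p<1$ and $\sigma_0>0$. Then $\sup_{w\ge3,\,|\sigma|\le\sigma_0}\mathbb{E}Z^G_w(\sigma)^p<\infty$, and for each $\sigma\in\mathbb{R}$, $\ \lim_{\delta\to0}\limsup_{w\to\infty}\mathbb{E}Z^G_w(\sigma;[0,\pi]\setminus I_\delta)^p=0$.
\end{lemma}

\begin{proof}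
Let $n=\log w$, $r=e^{-\sigma/w}$ and $0\le a\le\lfloor n\rfloor$. On $J_a$ we factor $F^G_w=\Phi_a\cdot(F^G_w/\Phi_a)$. The low part $\Phi_a$ hardly varies on an arc of length $e^{-a}$ and is bounded by its supremum; the high part behaves as in Section~\ref{sec:heur}. Since $|r^k-1|+|r^{2k}-1|\le Ck/w$ for $k\le w$,
\begin{equation}\label{eq:rk}
\sum_{k\le w}\frac{|r^k-1|+|r^{2k}-1|}k\le C .
\end{equation}

\emph{The high part.} For $\theta\in J_a$ let $Y_\theta=\sum_{e^a\le k\le w}g_kr^k\cos(k\theta)/\sqrt k=\log|F^G_w/\Phi_a|(re^{\mathrm{i}\theta})$. By \eqref{eq:rk}, \eqref{eq:abel} and \eqref{eq:sin}, $\mathbb{E}e^{2Y_\theta}=\exp\big(\sum_{e^a\le k\le w}r^{2k}(1+\cos2k\theta)/k\big)\le Cwe^{-a}$. For $a\le t\le\lfloor n\rfloor$, only frequencies $k<e^{\lfloor n\rfloor}\le w$ enter $H_t-H_a$, and $\operatorname{Cov}(Y_\theta,H_t-H_a)$ is the sum defining $v_{a,t}$ with an extra factor $r^k$ in each term; so it equals $v_{a,t}+O(1)$ by \eqref{eq:rk}. Under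 the tilt by $e^{2Y_\theta}$, the process $H_t-H_a-2v_{a,t}$ is therefore $W_{v_{a,t}}$ plus a bounded deterministic function. By Lemma~\ref{lem:BM}(b) with $B+C$ in place of $B$, and \eqref{eq:var},
\[
\mathbb{E}\big[e^{2Y_\theta}\mathbf{1}_{G_B(J_a)}\big]\le C\,\frac w{e^a}\,\frac{1+B}{\sqrt{n-a+1}} .
\]
Let $Y_a^+=\sqrt{n-a+1}\,\frac{e^{2a}}w\int_{J_a}e^{2Y_\theta}d\theta$. As $|J_a|\le\pi e^{-a}$, we get $\mathbb{E}[Y_a^+\mathbf{1}_{G_B(J_a)}]\le C(1+B)$. By Lemma~\ref{lem:barrier} and Markov's inequality with $B=\frac12\log\lambda$, $\mathbb{P}(Y_a^+>\lambda)\le C(1+\log\lambda)/\lambda$ for $\lambda\ge1$. Since $p<1$, $\mathbb{E}(Y_a^+)^p\le1+C\int_1^\infty\lambda^{p-2}(1+\log\lambda)d\lambda\le C$.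

\emph{The low part.} Let $Y_a^-=\sup_{\theta\in J_a}|\Phi_a(re^{\mathrm{i}\theta})|^2$, so $Y_0^-=1$. Write $\Phi_a=e^{P}$ with $P$ a polynomial; then $|\Phi_a|^{2p}=|e^{pP}|^2$ satisfies the mean value inequality. With discs of radius $e^{-a}$, $(Y_a^-)^p$ is at most $\frac1\pi e^{2a}$ times the integral of $|\Phi_a|^{2p}$ over the $e^{-a}$-neighborhood of $\{re^{\mathrm{i}\theta}:\theta\in J_a\}$. This neighborhood has area $O(e^{-2a})$, and on it $|z|\le e^{Ce^{-a}}$ because $1/w\le e^{-a}$. For such $z$, $\mathbb{E}|\Phi_a(z)|^{2p}\le\exp(2p^2\sum_{k<e^a}|z|^{2k}/k)\le Ce^{2p^2a}$. Hence $\mathbb{E}(Y_a^-)^p\le Ce^{2p^2a}$.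

\emph{Combination.} The variables $Y_a^-$ and $Y_a^+$ are independent, and $Z^G_w(\sigma;J_a)\le\sqrt{\frac n{n-a+1}}\,e^{-2a}Y_a^-Y_a^+$. As $(1+a)(1+n-a)\ge n$,
\begin{equation}\label{eq:arc}
\mathbb{E}Z^G_w(\sigma;J_a)^p\le C(1+a)^{p/2}e^{-2p(1-p)a}.
\end{equation}

\emph{The arc near $0$.} Let $J'=[0,e^{-\lfloor n\rfloor-1}]$, so $|J'|\le1/w$ and $Z^G_w(\sigma;J')\le\frac{\sqrt n}{w^2}\sup_{\theta\in J'}|F^G_w(re^{\mathrm{i}\theta})|^2$. Apply the mean value inequality to $|F_w^G|^{2p}$ with discs of radius $1/w$. They cover a region of area $O(w^{-2})$ on which $|z|\le e^{C/w}$ and $\mathbb{E}|F^G_w(z)|^{2p}\le\exp(2p^2\sum_{k\le w}|z|^{2k}/k)\le Cw^{2p^2}$. So $\mathbb{E}Z^G_w(\sigma;J')^p\le Cn^{p/2}e^{-2p(1-p)n}$.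

Now $[0,\pi/2]=J'\cup\bigcup_{a\le\lfloor n\rfloor}J_a$ and $(\sum x_a)^p\le\sum x_a^p$, so the bounds sum. The map $g_k\mapsto(-1)^kg_k$ preserves the law of $(g_k)$ and exchanges $|F^G_w(re^{\mathrm{i}\theta})|$ with $|F^G_w(re^{\mathrm{i}(\pi-\theta)})|$, which handles $[\pi/2,\pi]$. For the second claim only $J'$, the $J_a$ with $a\ge\log(1/\delta)-1$ and their reflections contribute.
\end{proof}

Lemmas~\ref{lem:Gmom} and~\ref{lem:lind}(a) prove Proposition~\ref{prop:chaos}(a). The hypothesis $p<1$ was used twice: for the tail of $Y_a^+$, and for the decay in \eqref{eq:arc}, which disappears at $p=1$. The second point matches \eqref{eq:varasym} below, where the mean of $|F^G_w|^2/w$ has the nonintegrable profile $1/\sin\theta$.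

\section{Convergence in the Gaussian model}\label{sec:conv}

Fix $\delta\in(0,1]$ and $I=I_\delta$. The goal is convergence \emph{in probability} of $Z^G_w(\sigma;\cdot)$ on $I$, tested against bounded functions. This strong form gives joint convergence over different $w,\sigma$ for free, and it survives the change of finitely many variables in Section~\ref{sec:final}.

\subsection{Three nested events}

For $\theta\in I$ let $\xi_t=\xi_t(\theta)=H_t(\theta)-2v_t(\theta)$, and let $\mathbb{Q}_\theta$ have density $e^{2H_j(\theta)-2v_j(\theta)}$ on $\mathcal{G}_j$. These densities are products over $k<e^j$ of mean-one functions of $g_k$. So the definition is consistent in $j$, the $\beta_k$ remain independent under $\mathbb{Q}_\theta$, the process $(\xi_t)$ has the law of $(W_{v_t})$ under $\mathbb{Q}_\theta$ with increments after an integer time $l$ independent of $\mathcal{G}_l$, and for $\mathcal{G}_j$-measurable $Y\ge0$ and $l\le j$,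
\begin{equation}\label{eq:bayes}
\mathbb{E}[e^{2H_j-2v_j}Y\mid\mathcal{G}_l]=e^{2H_l-2v_l}\,\mathbb{E}_{\mathbb{Q}_\theta}[Y\mid\mathcal{G}_l].
\end{equation}
By \eqref{eq:var}, $|v_t-t/2|\le C$, and by \eqref{eq:abel}, $v_{l+1}-v_l=\frac12+O(e^{-l})$. Fix $m_0=m_0(\delta)\ge16$ such that $v_t\ge t/4$ for $t\ge m_0$ and $v_{l+1}-v_l\ge\frac14$ for integers $l\ge m_0$, for all $\theta\in I$. For $B\ge1$ and integers $j\ge m\ge m_0$ define
\begin{align*}
E_1^j(\theta)&=\{\xi_t\le B+\log(2+t)\text{ on }[0,j]\},\\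
E_2^j(\theta)&=E_1^m(\theta)\cap\{\xi_t\le0\text{ on }[m,j]\},\\
E_3^j(\theta)&=E_1^m(\theta)\cap\{\xi_t\le-t^{1/10}\text{ on }[m,j]\}.
\end{align*}
Then $E_3^j\subset E_2^j\subset E_1^j$, and $E_1^j$ is defined for all $j\ge0$ and does not involve $m$. Each event has its role. On $G_B=G_B(I)$ all $E_1^j(\theta)$, $\theta\in I$, hold, so $E_1$ can be inserted at no cost. The flat barrier of $E_2$ makes conditional expectations explicit through \eqref{eq:refl}. The receding barrier of $E_3$ makes second moments small. Passing from one event to another is cheap: since $2+t\le C(2+v_t)$, on $E_1^j\setminus E_3^j$ the Brownian path stays below $B+C+\log(2+v)$ up to time $v_j$ and exceeds $-C_1(2+v)^{1/10}$ at some $v\in[v_m,v_j]$. Lemma~\ref{lem:repel} with $t_0=v_m$, $t=v_j$ gives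
\begin{equation}\label{eq:E13}
\sqrt j\ \mathbb{Q}_\theta(E_1^j\setminus E_3^j)\le C_Bm^{-1/5}\qquad(j\ge j_0(m),\ \theta\in I),
\end{equation}
where $j_0(m)\ge2m$ is such that $v_j\ge2v_m$ on $I$ for $j\ge j_0(m)$.

\subsection{A two-point estimate}

For $\theta,\varphi\in I$ and $l\ge m$ let
\[
T_l(\theta,\varphi)=\mathbb{E}\big[\Psi_l(\theta)\Psi_l(\varphi)\big],\qquad\Psi_l(\theta)=e^{2H_l(\theta)-2v_l(\theta)}(1+|\xi_l(\theta)|)\mathbf{1}_{E_3^l(\theta)} .
\]

\begin{lemma}\label{lem:twopt}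
Let $l\ge2m$ and let $\kappa$ be measurable on $I^2$ with $|\kappa(\theta,\varphi)|\le K\min\big(1,e^{-l}(1+|\theta-\varphi|^{-1})\big)$. Then $\iint_{I^2}|\kappa|\,T_l\,d\theta\,d\varphi\le C_BK(1+l)^2e^{-l^{1/10}}$, with $C_B$ independent of $m$.
\end{lemma}

\begin{proof}
The fields at $\theta$ and $\varphi$ separate at the time $a=\min(l,\max(0,\lfloor\log\frac1{|\theta-\varphi|}\rfloor))$, with $a=l$ if $\theta=\varphi$. Let $h(a)=B+\log(2+a)$ for $a<m$ and $h(a)=-a^{1/10}$ for $a\ge m$. We first show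
\begin{equation}\label{eq:T}
T_l(\theta,\varphi)\le C(1+l)^2e^{a+2h(a)} .
\end{equation}
On $E_3^l(\varphi)$ we have $e^{2H_a(\varphi)-2v_a(\varphi)}=e^{2\xi_a(\varphi)+2v_a(\varphi)}\le Ce^{a+2h(a)}$. Pull this factor out and drop the indicators. With $Y=H_l(\theta)+(H_l-H_a)(\varphi)$ there remains
\[
\mathbb{E}\big[e^{2Y-2v_l(\theta)-2(v_l-v_a)(\varphi)}(1+|\xi_l(\theta)|)(1+|\xi_l(\varphi)|)\big].
\]
The exponential has mean $e^{4\Gamma}$ with
\[
\Gamma=\operatorname{Cov}\big(H_l(\theta),(H_l-H_a)(\varphi)\big)=\frac12\sum_{e^a\le k<e^l}\frac{\cos k(\theta-\varphi)+\cos k(\theta+\varphi)}k .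
\]
The sum is empty if $a=l$. If $a<l$, then $e^{-a-1}\le|\theta-\varphi|\le\pi$, so $|\sin\frac{\theta-\varphi}2|\ge e^{-a-1}/\pi$, and $\frac{\theta+\varphi}2\in I$, so $\sin\frac{\theta+\varphi}2\ge\sin\delta$; by \eqref{eq:abel}, $|\Gamma|\le C$. Under the tilt by $e^{2Y}$, $\xi_l(\theta)$ and $\xi_l(\varphi)$ are Gaussian with mean and variance $O(l)$, and the Cauchy--Schwarz inequality gives the factor $C(1+l)^2$. This proves \eqref{eq:T}.

The pairs with a given value of $a$ have measure $O(e^{-a})$, since $|\theta-\varphi|\le e^{-a}$ when $a\ge1$. On them $|\kappa|\le CKe^{-(l-a)}$: for $a<l$ because $|\theta-\varphi|^{-1}\le e^{a+1}$, and for $a=l$ trivially. Thus $\iint|\kappa|T_l\le CK(1+l)^2\sum_{a=0}^le^{-(l-a)}e^{2h(a)}$. The terms $a<m\le l/2$ sum to at most $Ce^{2B}(2+l)^2e^{-l/2}$, the terms $m\le a\le l/2$ to at most $Ce^{-l/2}$, and the terms $a>l/2$ to at most $Ce^{-2(l/2)^{1/10}}\le Ce^{-l^{1/10}}$. Each is at most $C_Be^{-l^{1/10}}$.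
\end{proof}

With $E_1$ or $E_2$ in place of $E_3$, the terms with $a$ near $l$ would not be small and the bound would not be summable in $l$. Any barrier $-t^\alpha$ with $\alpha>0$ repairs this, while the proof of Lemma~\ref{lem:repel} needs $\sum n^{-3/2+3\alpha}<\infty$, that is $\alpha<\frac16$. The exponent $\frac1{10}$ satisfies both.

To turn small covariances of the field into small covariances of nonlinear functionals we use the following inequality.

\begin{lemma}[Gebelein's inequality]\label{lem:geb}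
Let $(W,W')$ be a centered Gaussian process on $[0,1]$ whose components are standard Brownian motions with $\mathbb{E}[W_sW'_{s'}]=\varrho\min(s,s')$. Then $|\operatorname{Cov}(\phi(W),\psi(W'))|\le|\varrho|\,\|\phi(W)\|_2\|\psi(W')\|_2$ for square-integrable functionals $\phi,\psi$.
\end{lemma}

\begin{proof}
Comparing covariances, $(W,W')$ has the law of $(W,\varrho W+\sqrt{1-\varrho^2}\,W'')$ with $W''$ an independent Brownian motion. The space of square-integrable functionals of $W$ is the orthogonal sum of the Wiener chaoses of order $r\ge0$, the chaos of order $0$ being the constants. By Mehler's formula the operator $\psi\mapsto\mathbb{E}[\psi(W')\mid W]$ acts on the $r$th chaos as multiplication by $\varrho^r$, so it has norm at most $|\varrho|$ on mean-zero functionals. Apply the Cauchy--Schwarz inequality to $\mathbb{E}\big[\phi(W)\,\mathbb{E}[\psi(W')-\mathbb{E}\psi(W')\mid W]\big]$.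
\end{proof}

\subsection{Convergence along the scales $e^j$}

\begin{lemma}\label{lem:conv}
Let $f\ge0$ be bounded and measurable on $I$, and $\mu_j=\sqrt j\int_If\,e^{2H_j-2v_j}d\theta$. As $j\to\infty$ through the integers, $\mu_j$ converges in probability to a limit $\mu(f)$. If $\int_If>0$, then $\mathbb{P}(\mu(f)>0)>0$.
\end{lemma}

\begin{proof}
For $s=1,2,3$ let $\mu_j^{(s)}=\sqrt j\int_If\,e^{2H_j-2v_j}\mathbf{1}_{E_s^j}d\theta$. Then $\mu_j^{(3)}\le\mu_j^{(2)}\le\mu_j^{(1)}$, $\mu_j=\mu_j^{(1)}$ on $G_B$, and by \eqref{eq:E13}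
\begin{equation}\label{eq:L1}
\mathbb{E}\big(\mu_j^{(1)}-\mu_j^{(3)}\big)=\sqrt j\int_If\,\mathbb{Q}_\theta(E_1^j\setminus E_3^j)\,d\theta\le C_Bm^{-1/5}\qquad(j\ge j_0(m)).
\end{equation}
The plan is to show that $\mu_j$ is close to a $\mathcal{G}_{2m}$-measurable variable that does not depend on $j$.

\emph{Step A: the conditional mean.} By \eqref{eq:bayes} and \eqref{eq:refl},
\[
\mathbb{E}[\mu_j^{(2)}\mid\mathcal{G}_{2m}]=\int_If\,e^{2H_{2m}-2v_{2m}}\mathbf{1}_{E_2^{2m}}\,\sqrt j\ \pi_j(-\xi_{2m})\,d\theta,\qquad\pi_j(x)=\mathbb{P}\Big(|\mathcal{N}|\le\frac x{\sqrt{v_j-v_{2m}}}\Big).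
\]
As $j\to\infty$, $v_j-v_{2m}\sim j/2$, so $\sqrt j\,\pi_j(x)\to\sqrt2\cdot\sqrt{2/\pi}\,x=2x/\sqrt\pi$, and $\sqrt j\,\pi_j(x)\le C_mx$ for large $j$. The function $e^{2H_{2m}-2v_{2m}}|\xi_{2m}|$ is integrable for $\mathbb{P}\otimes d\theta$, as $\mathbb{E}_{\mathbb{Q}_\theta}|\xi_{2m}|\le\sqrt{v_{2m}}$. By dominated convergence, $\mathbb{E}[\mu_j^{(2)}\mid\mathcal{G}_{2m}]$ converges in $L^1$ to
\[
\mu^*_{m,B}=\frac2{\sqrt\pi}\int_If\,e^{2H_{2m}-2v_{2m}}(-\xi_{2m})\mathbf{1}_{E_2^{2m}}\,d\theta .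
\]

\emph{Step B: the conditional variance.} Let $U_l=\mathbb{E}[\mu_j^{(3)}\mid\mathcal{G}_l]$ for $2m\le l\le j$, a martingale with $U_j=\mu_j^{(3)}$. Let $2m\le l<j$, $\Delta=H_{l+1}-H_l$ and $\Delta v=v_{l+1}-v_l$. By \eqref{eq:bayes}, $U_{l+1}=\sqrt j\int_If\,e^{2H_l-2v_l}\mathbf{1}_{E_3^l}\,\psi_\theta\,d\theta$ with
\[
\psi_\theta=e^{2\Delta-2\Delta v}\,\mathbf{1}\{\xi_t\le-t^{1/10}\text{ on }[l,l+1]\}\ \mathbb{Q}_\theta\big(\xi_t\le-t^{1/10}\text{ on }[l+1,j]\ \big|\ \xi_{l+1}\big).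
\]
If $j-l\ge2$, then $v_j-v_{l+1}\ge(j-l-1)/4\ge(j-l)/8$, and by \eqref{eq:refl} the last probability is at most $|\xi_{l+1}|\sqrt{8/(j-l)}$; if $j-l=1$, bound it by $1$. So $0\le\psi_\theta\le Ce^{2\Delta-2\Delta v}(1+|\xi_{l+1}|)/\sqrt{j-l}$. As $\xi_{l+1}=\xi_l+\Delta-2\Delta v$, with $\Delta$ independent of $\mathcal{G}_l$ and Gaussian of bounded variance,
\[
\mathbb{E}[\psi_\theta^2\mid\mathcal{G}_l]\le C\,\frac{(1+|\xi_l(\theta)|)^2}{j-l}.
\]
Given $\mathcal{G}_l$, $\psi_\theta$ is a functional of the path $s\mapsto H_{l+s}(\theta)-H_l(\theta)=\sum_{k\in\mathcal{B}_l}\beta_k(s)\cos(k\theta)/\sqrt k$, which is $\sqrt{\Delta v(\theta)}$ times a standard Brownian motion independent of $\mathcal{G}_l$. For two angles the normalized paths satisfy the hypothesis of Lemma~\ref{lem:geb} with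
\[
\varrho_l(\theta,\varphi)=\frac{\sum_{k\in\mathcal{B}_l}\cos(k\theta)\cos(k\varphi)/k}{\sqrt{\Delta v(\theta)\Delta v(\varphi)}},\qquad|\varrho_l|\le C\min\big(1,e^{-l}(1+|\theta-\varphi|^{-1})\big),
\]
by \eqref{eq:abel}, applied as for $\Gamma$ above, and $\Delta v\ge\frac14$; this constant correlation is the reason for interpolating each block linearly in time. Expanding $\operatorname{Var}(U_{l+1}\mid\mathcal{G}_l)$ as a double integral and using Lemmas~\ref{lem:geb} and~\ref{lem:twopt},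
\[
\mathbb{E}(U_{l+1}-U_l)^2\le C\frac j{j-l}\iint_{I^2}|\varrho_l|\,T_l\le C_B\frac j{j-l}(1+l)^2e^{-l^{1/10}} .
\]
Sum over $2m\le l<j$. For $l\le j/2$ we have $\frac j{j-l}\le2$, and the terms $l>j/2$ total at most $C_Bj^2(1+j)^2e^{-(j/2)^{1/10}}\to0$. By orthogonality of martingale increments,
\begin{equation}\label{eq:L2}
\limsup_{j\to\infty}\mathbb{E}\big(\mu_j^{(3)}-U_{2m}\big)^2\le C_B\sum_{l\ge2m}(1+l)^2e^{-l^{1/10}}=:\alpha_B(m),
\end{equation}
and $\alpha_B(m)\to0$ as $m\to\infty$.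

\emph{Step C: convergence.} Pass from $\mu_j^{(1)}$ to $\mu_j^{(3)}$ by \eqref{eq:L1}, to $U_{2m}$ by \eqref{eq:L2}, to $\mathbb{E}[\mu_j^{(2)}\mid\mathcal{G}_{2m}]$ by \eqref{eq:L1} again (the difference is nonnegative with mean $\mathbb{E}(\mu_j^{(2)}-\mu_j^{(3)})$), and to $\mu^*_{m,B}$ by Step A. With Lemma~\ref{lem:barrier} this gives, for $\alpha>0$,
\[
\limsup_j\mathbb{P}\big(|\mu_j-\mu^*_{m,B}|>\alpha\big)\le Ce^{-2B}+\alpha^{-1}\big(2C_Bm^{-1/5}+\alpha_B(m)^{1/2}\big).
\]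
As $\mu^*_{m,B}$ does not depend on $j$, $\limsup_{j,j'}\mathbb{P}(|\mu_j-\mu_{j'}|>2\alpha)$ is at most twice the right side. Letting $m\to\infty$ and then $B\to\infty$ shows that $(\mu_j)$ is Cauchy in probability.

\emph{Step D: the limit is not zero.} Take $B=1$. By optional stopping, a Brownian motion started at $x\le0$ satisfies $\mathbb{E}[-W_t;\,W\le0\text{ on }[0,t]]=-x$, and one started at $0$ satisfies $\mathbb{E}[1-W_t;\,\max_{[0,t]}W\le1]=1$. Using the first identity between the times $m$ and $2m$, then $1+\log(2+t)\ge1$ and the second,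
\begin{align*}
\mathbb{E}_{\mathbb{Q}_\theta}[-\xi_{2m};E_2^{2m}]&=\mathbb{E}_{\mathbb{Q}_\theta}[(-\xi_m)_+;E_1^m]\ge\mathbb{E}\big[-W_{v_m};\max_{[0,v_m]}W\le1\big]\\&=1-\mathbb{P}\big(\max_{[0,v_m]}W\le1\big)\ge1-v_m^{-1/2}\ge\tfrac12 .
\end{align*}
So $\mathbb{E}\mu^*_{m,1}\ge\pi^{-1/2}\int f$. By Step A and \eqref{eq:L1}, for a fixed large $m$ and all large $j$, $\mathbb{E}\mu_j^{(3)}\ge b_0:=\frac12\pi^{-1/2}\int f>0$. For large $j$ we have $U_{2m}\le\mathbb{E}[\mu_j^{(2)}\mid\mathcal{G}_{2m}]\le C_m\int f\,e^{2H_{2m}-2v_{2m}}|\xi_{2m}|\,d\theta$, which is in $L^2$ by Minkowski's inequality and Gaussian moment bounds; with \eqref{eq:L2}, $\mathbb{E}(\mu_j^{(3)})^2\le K$ for large $j$. The Paley--Zygmund inequality gives $\mathbb{P}(\mu_j\ge b_0/2)\ge\mathbb{P}(\mu_j^{(3)}\ge b_0/2)\ge b_0^2/(4K)$ for large $j$, hence $\mathbb{P}(\mu(f)\ge b_0/2)>0$.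
\end{proof}

\subsection{General $w$ and $\sigma$}

Let $H^\sigma_w(\theta)=\log|F^G_w(e^{-\sigma/w+\mathrm{i}\theta})|$ and $v^\sigma_w=\operatorname{Var}H^\sigma_w$. After normalization by the mean, neither $\sigma$ nor the exact value of $w$ matters.

\begin{lemma}\label{lem:sigma}
Let $\sigma\in\mathbb{R}$ and $f$ as in Lemma~\ref{lem:conv}. As $w\to\infty$ through the reals, $\sqrt{\log w}\int_If\,e^{2H^\sigma_w-2v^\sigma_w}d\theta\to\mu(f)$ in probability.
\end{lemma}

\begin{proof}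
Fix an integer $r\ge1$ and let $j=\lfloor\log w\rfloor-r$, so $e^j\le e^{-r}w$. Write $H^\sigma_w=H_j+D+\Delta$ with
\[
D=\sum_{k<e^j}(e^{-\sigma k/w}-1)\frac{g_k\cos k\theta}{\sqrt k},\qquad\Delta=\sum_{e^j\le k\le w}e^{-\sigma k/w}\frac{g_k\cos k\theta}{\sqrt k}.
\]
The term $D$ is small when $r$ is large. The term $\Delta$ is not small, but it is independent of $\mathcal{G}_j$ and decorrelates quickly in $\theta$. Since $|e^{-2\sigma k/w}-1|\le Ck/w$, $\bar v:=\operatorname{Var}(H_j+D)-v_j=O(e^{-r})$. With $\Lambda_D=e^{2D-2\bar v}$ and $\Lambda_\Delta=e^{2\Delta-2\operatorname{Var}\Delta}$ we have $e^{2H^\sigma_w-2v^\sigma_w}=e^{2H_j-2v_j}\Lambda_D\Lambda_\Delta$, and therefore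
\[
\sqrt j\int_If\,e^{2H^\sigma_w-2v^\sigma_w}d\theta-\mu_j=\mathcal{D}_1+\mathcal{D}_2,
\]
where $\mathcal{D}_1=\sqrt j\int f\,e^{2H_j-2v_j}(\Lambda_D-1)\Lambda_\Delta\,d\theta$ and $\mathcal{D}_2=\sqrt j\int f\,e^{2H_j-2v_j}(\Lambda_\Delta-1)\,d\theta$.

\emph{The term $\mathcal{D}_1$.} Let $j'=\lfloor j/2\rfloor$. On $G_B$ we may insert $\mathbf{1}_{E_1^{j'}}$ in the integrand. As $\mathbb{E}[\Lambda_\Delta\mid\mathcal{G}_j]=1$, the resulting variable has $L^1$ norm at most $\sqrt j\int f\,\mathbb{E}_{\mathbb{Q}_\theta}[|\Lambda_D-1|\mathbf{1}_{E_1^{j'}}]d\theta$. We must gain both $j^{-1/2}$ from the barrier and $e^{-r}$ from $D$, so we separate them by independence. Write $D=D_1+D_2$, where $D_1$ is the part $k<e^{j'}$. Under $\mathbb{Q}_\theta$ the $g_k$ are independent Gaussians with mean $2\cos(k\theta)/\sqrt k$ and variance $1$. A part of $D$ with $k<y$ has mean $O(\sum_{k<y}\frac kw\frac1k)=O(y/w)$ and variance $O(\sum_{k<y}\frac{k^2}{w^2}\frac1k)=O(y^2/w^2)$.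 So $D_1$ has mean and standard deviation $O(e^{-j/2})$, while $D_2$ has mean and standard deviation $O(e^{-r})$ and is independent of $\mathcal{G}_{j'}$. For a Gaussian $Y$ with mean and standard deviation $O(x)$, $x\le1$, we have $\mathbb{E}|e^Y-1|\le\mathbb{E}|Y|e^{|Y|}=O(x)$. From $|\Lambda_D-1|\le e^{2D_2-2\bar v}|e^{2D_1}-1|+|e^{2D_2-2\bar v}-1|$ and $\mathbb{Q}_\theta(E_1^{j'})\le C_Bj^{-1/2}$ (Lemma~\ref{lem:BM}(b)), the $L^1$ norm is at most $C\sqrt j\,e^{-j/2}+C_Be^{-r}$.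

\emph{The term $\mathcal{D}_2$.} On $G_B$ insert $\mathbf{1}_{E_1^j}$, and then replace it by $\mathbf{1}_{E_3^j}$. By $\mathbb{E}[|\Lambda_\Delta-1|\mid\mathcal{G}_j]\le2$ and \eqref{eq:E13}, this costs at most $C_Bm^{-1/5}$ in $L^1$. Since $\mathbb{E}(\Lambda_\Delta(\theta)-1)(\Lambda_\Delta(\varphi)-1)=e^{4\Gamma'}-1$ with
\[
\Gamma'=\operatorname{Cov}(\Delta(\theta),\Delta(\varphi))=\frac12\sum_{e^j\le k\le w}\frac{e^{-2\sigma k/w}}k\big(\cos k(\theta-\varphi)+\cos k(\theta+\varphi)\big),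
\]
the resulting variable has second moment at most $Cj\iint T_j\,|e^{4\Gamma'}-1|$. Here $|\Gamma'|\le C\sum_{e^j\le k\le w}1/k\le C_r$. The function $x\mapsto e^{-2\sigma x/w}/x$ has derivative $O(x^{-2})$ on $[e^j,w]$, so its supremum plus total variation there is $O(e^{-j})$, and \eqref{eq:abel} gives $|\Gamma'|\le Ce^{-j}(1+|\theta-\varphi|^{-1})$. Hence $|e^{4\Gamma'}-1|\le C_r\min(1,e^{-j}(1+|\theta-\varphi|^{-1}))$, and by Lemma~\ref{lem:twopt} the second moment is at most $C_{r,B}\,j(1+j)^2e^{-j^{1/10}}\to0$.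

\emph{Conclusion.} For $\alpha>0$, $\limsup_w\mathbb{P}(|\mathcal{D}_1+\mathcal{D}_2|>\alpha)\le Ce^{-2B}+C_B\alpha^{-1}(e^{-r}+m^{-1/5})$. Let $\lambda_w=\sqrt{\log w/j}\to1$. Then
\[
\sqrt{\log w}\int_If\,e^{2H^\sigma_w-2v^\sigma_w}d\theta-\mu(f)=\lambda_w(\mathcal{D}_1+\mathcal{D}_2)+\big(\lambda_w\mu_j-\mu(f)\big),
\]
and the last bracket is $o_{\mathbb{P}}(1)$ by Lemma~\ref{lem:conv}. So the left side exceeds $3\alpha$ in modulus with upper limiting probability at most $Ce^{-2B}+C_B\alpha^{-1}(e^{-r}+m^{-1/5})$. It depends on none of $m,r,B$; let $m\to\infty$, $r\to\infty$, then $B\to\infty$.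
\end{proof}

It remains to restore the mean $e^{2v^\sigma_w}$ of $|F^G_w|^2$. Uniformly for $\theta\in I$,
\begin{equation}\label{eq:varasym}
\frac{e^{2v^\sigma_w}}w=\frac1w\exp\Big(\sum_{k\le w}e^{-2\sigma k/w}\frac{1+\cos2k\theta}k\Big)\longrightarrow c(\sigma)\,\frac{e^\gamma}{2\sin\theta}.
\end{equation}
To see this write $e^{-2\sigma k/w}/k=\frac1k+\frac1w\phi(k/w)$ with $\phi(x)=(e^{-2\sigma x}-1)/x$ smooth on $[0,1]$. Then $\sum_{k\le w}\frac1k=\log w+\gamma+o(1)$ and $\frac1w\sum_{k\le w}\phi(k/w)\to\int_0^1\phi=\log c(\sigma)$. By \eqref{eq:abel}, $\frac1w\sum_{k\le w}\phi(k/w)\cos2k\theta=O(1/w)$, and $\sum_{k\le w}\frac{\cos2k\theta}k$ differs by $O(1/w)$ from $\sum_{k\ge1}\frac{\cos2k\theta}k=-\log|1-e^{2\mathrm{i}\theta}|=-\log(2\sin\theta)$.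

For a bounded measurable $f\ge0$ on $I$ let $Z^G_w(\sigma;f)=\frac{\sqrt{\log w}}{\pi w}\int_If\,|F^G_w(e^{-\sigma/w+\mathrm{i}\theta})|^2d\theta$; for $f=1$ this is $Z^G_w(\sigma;I)$.

\begin{corollary}\label{cor:Lambda}
Let $\Lambda(f)=\frac1\pi\mu\big(fe^\gamma/(2\sin\theta)\big)$. For every $\sigma\in\mathbb{R}$, $Z^G_w(\sigma;f)\to c(\sigma)\Lambda(f)$ in probability as $w\to\infty$, and $\mathbb{P}(\Lambda(1)>0)>0$.
\end{corollary}

\begin{proof}
Write $|F^G_w|^2/w=e^{2H^\sigma_w-2v^\sigma_w}\cdot e^{2v^\sigma_w}/w$. Replacing the last factor by its limit in \eqref{eq:varasym} changes $Z^G_w(\sigma;f)$ by at most $o(1)\sqrt{\log w}\int f\,e^{2H^\sigma_w-2v^\sigma_w}$, which is $o_{\mathbb{P}}(1)$ by Lemma~\ref{lem:sigma}. Apply that lemma to $fe^\gamma/(2\sin\theta)$. Positivity follows from Lemma~\ref{lem:conv}.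
\end{proof}

\section{Return to signs: proof of Proposition~\ref{prop:chaos}(b)}\label{sec:final}

\emph{Step 1: the hybrid model on $I_\delta$.} Fix $\delta$, $I=I_\delta$ and $k_0\ge\max(1,\max\mathcal{K})$. For $w\ge k_0$ the hybrid is the Gaussian integral with a random weight: $Z^{(k_0)}_w(\sigma;I)=Z^G_w(\sigma;\Omega_w)$, where
\[
\Omega_w(\theta)=\exp\Big(2\sum_{k\le k_0}(X(k)-g_k)e^{-\sigma k/w}\frac{\cos k\theta}{\sqrt k}\Big).
\]
As $w\to\infty$, $\Omega_w$ converges uniformly on $I$ to the random continuous function $\Omega>0$ obtained by deleting $e^{-\sigma k/w}$; it does not depend on $\sigma$. The weight is not independent of $F^G_w$, so we argue pathwise. Let $f_1,f_2,\dots$ be dense in the nonnegative continuous functions on $I$ for the supremum norm. For $\alpha>0$ let $n_\alpha$ be the least $n$ with $\|\Omega-f_n\|_\infty\le\alpha$, and $\Lambda_\alpha=\Lambda(f_{n_\alpha})$. Then $Z^G_w(\sigma;f_{n_\alpha})\to c(\sigma)\Lambda_\alpha$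 in probability, because $\mathbb{P}(n_\alpha>n)\to0$ as $n\to\infty$ and Corollary~\ref{cor:Lambda} applies to $f_1,\dots,f_n$. Moreover
\[
|Z^G_w(\sigma;\Omega_w)-Z^G_w(\sigma;f_{n_\alpha})|\le(\alpha+\|\Omega_w-\Omega\|_\infty)\,Z^G_w(\sigma;1)=\alpha\,c(\sigma)\Lambda(1)+o_{\mathbb{P}}(1).
\]
Hence for every $\sigma$ and $\beta>0$,
\[
\limsup_{w\to\infty}\mathbb{P}\big(|Z^{(k_0)}_w(\sigma;I)/c(\sigma)-\Lambda_\alpha|>\beta\big)\le\mathbb{P}\big(\alpha\Lambda(1)\ge\beta/2\big),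
\]
and the right side tends to $0$ as $\alpha\to0$. Applied with two values $\alpha,\alpha'$, this shows that $\Lambda_\alpha$ is Cauchy in probability as $\alpha\to0$. Its limit $\mathcal{V}_{k_0,\delta}\ge0$ is finite and does not depend on $\sigma$, and $Z^{(k_0)}_w(\sigma;I)\to c(\sigma)\mathcal{V}_{k_0,\delta}$ in probability.

\emph{Step 2: $k_0\to\infty$.} Let $(w_i,\sigma_i)$ be a family as in the proposition, $\lambda_i\ge0$ and $x=\sum_i\lambda_ic(\sigma_i)$. By Step 1, $\mathbb{E}e^{-\sum\lambda_iZ^{(k_0)}_{w_i}(\sigma_i;I)}\to\mathbb{E}e^{-x\mathcal{V}_{k_0,\delta}}$. By Lemma~\ref{lem:lind}(b), every limit point $\ell$ of $\mathbb{E}e^{-\sum\lambda_iZ_{w_i}(\sigma_i;I)}$ satisfies $|\ell-\mathbb{E}e^{-x\mathcal{V}_{k_0,\delta}}|\le Ck_0^{-1/2}$ for all $k_0$. So $\phi_\delta(x)=\lim_{k_0}\mathbb{E}e^{-x\mathcal{V}_{k_0,\delta}}$ exists, every limit point equals it, and $\mathbb{E}e^{-\sum\lambda_iZ_{w_i}(\sigma_i;I_\delta)}\to\phi_\delta(x)$.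 The limit depends on the family only through $x$.

\emph{Step 3: $\delta\to0$.} Fix $0<p<1$. For $y,y_i\ge0$ we have $0\le e^{-y}-e^{-y-\sum y_i}\le\min(1,\sum y_i)\le\sum y_i^p$, so
\[
\Big|\mathbb{E}e^{-\sum\lambda_iZ_{w_i}(\sigma_i)}-\mathbb{E}e^{-\sum\lambda_iZ_{w_i}(\sigma_i;I_\delta)}\Big|\le\sum_i\lambda_i^p\,\mathbb{E}Z_{w_i}(\sigma_i;[0,\pi]\setminus I_\delta)^p .
\]
By Lemmas~\ref{lem:lind}(a) and~\ref{lem:Gmom}, the upper limit in $N$ of the right side tends to $0$ as $\delta\to0$. Thus every limit point of $\mathbb{E}e^{-\sum\lambda_iZ_{w_i}(\sigma_i)}$ is the limit of $\phi_\delta(x)$ as $\delta\to0$; so $\phi(x)=\lim_{\delta\to0}\phi_\delta(x)$ exists and $\mathbb{E}e^{-\sum\lambda_iZ_{w_i}(\sigma_i)}\to\phi(\sum\lambda_ic(\sigma_i))$. In particular $\phi(x)=\lim_w\mathbb{E}e^{-xZ_w(0)}$ for all $x\ge0$, and $1-\phi(x)\le x^p\sup_w\mathbb{E}Z_w(0)^p\le Cx^p$ by part (a). So $\phi$ is continuous at $0$ and is the Laplace transform of a random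 variable $V\ge0$. The function $(\lambda_i)\mapsto\phi(\sum\lambda_ic(\sigma_i))$ is the Laplace transform of the vector $(c(\sigma_i)V)_i$, and the continuity theorem gives the joint convergence in law.

\emph{Step 4: $V$ is not zero.} Suppose $V=0$ almost surely. Then $Z_w(0;I_1)\le Z_w(0)\to0$ in probability. By part (a) with $p=\frac34$, the variables $Z_w(0;I_1)^{1/2}$ are uniformly integrable, so $\mathbb{E}Z_w(0;I_1)^{1/2}\to0$, and by Lemma~\ref{lem:lind}(a) also $\mathbb{E}Z^G_w(0;I_1)^{1/2}\to0$. But Corollary~\ref{cor:Lambda} with $\delta=1$, $f=1$ and Fatou's lemma give $\liminf_w\mathbb{E}Z^G_w(0;I_1)^{1/2}\ge\mathbb{E}\Lambda(1)^{1/2}>0$. This contradiction shows $\mathbb{P}(V>0)>0$, and completes the proofs of Proposition~\ref{prop:chaos} and of Theorem~\ref{thm:main}. \qed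

\begin{thebibliography}{9}

\bibitem{ASVZZ}
Daksh Aggarwal, Unique Subedi, William Verreault, Asif Zaman, Chenghui Zheng,
\emph{A conjectural asymptotic formula for multiplicative chaos in number theory},
arXiv:2108.11367 (2021).

\end{thebibliography}
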